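\title{Complete families of smooth space curves\\ of genus two and degree six}

\begin{abstract}
We show that over every algebraically closed field there is a non-trivial
complete family of smooth curves of genus $2$ and degree $6$ in $\mathbb{P}^3$,
with base an elliptic curve $E$. All members are copies of one curve $C$, a
cover of $E$ of degree $4$ that factors through no isogeny; they are embedded by
spaces of traceless sections, and translations of $E$ identify these spaces with
a fixed one. We also show that the construction fails for covers that do factor,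
and that in any complete family of such curves the hyperplane bundle moves in a
subvariety of dimension at most one of the Picard variety, the family being
constant wherever the hyperplane bundle is.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $k$ be an algebraically closed field of any characteristic. A \emph{curve}
is a projective connected one-dimensional variety over $k$. Let $B$ be an
integral variety over $k$. A \emph{family of smooth space curves} over $B$ is a
closed subvariety $\mathcal{C}\subset\mathbb{P}^3\times B$ such that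
$\mathcal{C}\to B$ is a smooth family of curves; equivalently, it is a morphism
from $B$ to the Hilbert scheme of smooth curves in $\mathbb{P}^3$. The family is
\emph{complete} if $B$ is proper, and \emph{trivial} if all its fibers are
isomorphic as subvarieties of $\mathbb{P}^3$. A non-trivial complete family is
thus a way of moving a smooth curve in space, over a base without boundary, so
that it never becomes singular. The following question comes from
\cite{Benoist}.

\medskip
\noindent\textbf{Question.} \emph{Do there exist non-trivial complete families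
of smooth space curves of genus $2$ and degree $6$?}
\medskip

One can read ``isomorphic as subvarieties'' as ``equal'' or as ``projectively
equivalent''; the family of all lines over the Grassmannian shows that the two
readings differ in general. Our results hold for both: we prove non-triviality
up to projective equivalence, and we prove constancy as equality of
subvarieties.

\subsection*{What can move}
A smooth plane sextic has genus $10$, so a smooth space curve of genus $2$ and
degree $6$ spans $\mathbb{P}^3$. It is determined by four data:
\begin{enumerate}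
\item an abstract curve $C$ of genus $2$;
\item a line bundle $L$ of degree $6$ on $C$; it has $h^0(L)=5$ and embeds $C$
in $\mathbb{P}^4$;
\item a hyperplane $W\subset H^0(C,L)$, that is, a center of projection
$w\in\mathbb{P}^4$, which has to lie off the secant variety
$\operatorname{Sec}(C)$, a hypersurface (Lemma~\ref{lem:secant});
\item a basis of $W$, up to a common scalar.
\end{enumerate}
The data (1), (3) and (4) range over affine varieties: the moduli space $M_2$ is
affine \cite{Igusa}, and so are $\mathbb{P}^4\setminus\operatorname{Sec}(C)$ and
$\mathrm{PGL}_4$. A morphism from a proper integral variety to an affine variety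
is constant. For smooth curves of degree at least $2$ in a fixed plane this
settles the matter, since they form the complement of the discriminant
hypersurface in a projective space, and the analogy suggests the answer no. But
the datum (2) ranges over the abelian surface $\operatorname{Pic}^6(C)$, and the
affine spaces of choices (3) and (4) may be twisted over it. The question
becomes whether, along some complete curve of line bundles $L$, one can choose
centers that all avoid the secant hypersurfaces and for which the spaces $W$
form a vector bundle that is trivial up to a twist by a line bundle. The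
simplest complete curves in $\operatorname{Pic}^6(C)$ are elliptic curves, which
arise from morphisms from $C$ to an elliptic curve, and these turn out to
suffice.

\subsection*{Results}
Let $(E,o)$ be an elliptic curve. We write $[x]$ for the divisor of a point
$x\in E$ and keep the signs $+$ and $-$ between points for the group law.

\begin{definition}\label{def:primitive}
Let $C$ be a smooth curve of genus $2$. A finite morphism $\varphi:C\to E$ of
degree $4$ is \emph{primitive} if it has no factorization
$C\xrightarrow{\,g\,}E''\xrightarrow{\,i\,}E$ with $E''$ a smooth curve of genus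
$1$ and $\deg i\ge 2$.
\end{definition}

In such a factorization $\deg g\ge2$, because $C$ and $E''$ have different
genera, so $\deg g=\deg i=2$. Fix an isomorphism
$\omega_E\cong\mathcal{O}_E$. Duality identifies $\varphi_*\omega_C$ with the
dual of $\varphi_*\mathcal{O}_C$, and the \emph{trace}
$\operatorname{tr}:\varphi_*\omega_C\to\mathcal{O}_E$ is the dual of the unit
$\mathcal{O}_E\to\varphi_*\mathcal{O}_C$. For $N\in\operatorname{Pic}^1(E)$ put
\[
V_N=\ker\bigl(\operatorname{tr}:H^0(C,\omega_C\otimes\varphi^*N)\to
H^0(E,N)\bigr).
\]

\begin{theorem}\label{thm:A}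
Let $k$ be an algebraically closed field.
\begin{enumerate}
\item[(a)] There is a primitive morphism $\varphi:C\to E$ of degree $4$ over
$k$, with $C$ smooth of genus $2$ and $E$ elliptic.
\item[(b)] For every such $\varphi$ and every $N\in\operatorname{Pic}^1(E)$, we
have $\dim V_N=4$, and $V_N$ embeds $C$ in $\mathbb{P}^3$ as a curve of degree
$6$.
\item[(c)] For every such $\varphi$, the embeddings given by $V_N$ with
$N=\mathcal{O}([4u])$, $u\in B:=E$, form a non-trivial complete family
$C\times B\hookrightarrow\mathbb{P}^3\times B$.
\end{enumerate}
In particular the answer to the Question is yes, in every characteristic, with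
base an elliptic curve.
\end{theorem}

Primitivity cannot be dropped.

\begin{proposition}\label{prop:C}
Let $\varphi:C\to E$ be a finite morphism of degree $4$, with $C$ smooth of
genus $2$, that is not primitive. Then for every
$N\in\operatorname{Pic}^1(E)$ the space $V_N$ is not a $4$-dimensional very
ample linear system.
\end{proposition}

The last result makes the discussion of the data (1)--(4) precise and shows that
no complete family moves more than those of Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:B}
Let $\mathcal{C}\subset\mathbb{P}^3\times B$ be a family of smooth space curves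
of genus $2$ and degree $6$, with $B$ proper.
\begin{enumerate}
\item[(a)] There are a smooth curve $C$ of genus $2$ and a finite surjective
morphism $B'\to B$, with $B'$ integral, such that
$\mathcal{C}_{B'}\cong C\times B'$.
\item[(b)] The morphism $\psi:B'\to\operatorname{Pic}^6(C)$,
$b\mapsto\mathcal{O}_{\mathbb{P}^3}(1)|_{\mathcal{C}_b}$, has image of dimension
at most $1$.
\item[(c)] The family is constant, as a subvariety of $\mathbb{P}^3$, along
every closed integral subvariety of $B'$ that $\psi$ contracts to a point.
\end{enumerate}
Hence $\dim\psi(B')=1$ for every non-trivial complete family, and by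
Theorem~\ref{thm:A} this occurs.
\end{theorem}

Section~\ref{sec:model} explains the construction on double covers and lists
what has to be proved in degree $4$. The proof of Theorem~\ref{thm:A} occupies
Sections~\ref{sec:exist}--\ref{sec:family}, Proposition~\ref{prop:C} is proved
in Section~\ref{sec:ample}, and Section~\ref{sec:variation}, which can be read
independently, proves Theorem~\ref{thm:B}. For a vector space $U$, we let
$\mathbb{P}(U)$ be the space of lines in $U$.

\section{Traceless sections and the case of a double cover}\label{sec:model}

\subsection*{Line bundles and translations on $E$}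
Two divisors $\sum n_i[x_i]$ on $E$ are linearly equivalent if and only if they
have the same degree and the same sum $\sum n_ix_i\in E(k)$. So a line bundle
$M$ on $E$ is determined by $\deg M$ and by a point $\operatorname{sum}(M)$. In
particular $x\mapsto\mathcal{O}([x]-[o])$ identifies $E(k)$ with
$\operatorname{Pic}^0(E)$, which we do from now on, and every
$N\in\operatorname{Pic}^1(E)$ is $\mathcal{O}([e])$ for a unique point $e$. Let
$t_v(x)=x+v$, so that $t_{-v}^*[p]=[p+v]$. For a vector bundle $F$ on $E$ and
$v,w\in E$ this gives
\begin{equation}\label{eq:sums}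
\begin{aligned}
\operatorname{sum}\det\bigl(t_{-v}^*F\bigr)&=\operatorname{sum}\det F+(\deg
F)\,v,\\
\operatorname{sum}\det\bigl(F([w]-[o])\bigr)&=\operatorname{sum}\det
F+(\operatorname{rk}F)\,w .
\end{aligned}
\end{equation}
For a coherent sheaf $F$ on $E$, Riemann--Roch reads $\chi(F)=\deg F$; the
degree is additive in exact sequences, and the degree of a torsion sheaf is its
length. For a vector bundle $F$, Serre duality reads
$H^1(E,F)\cong\operatorname{Hom}(F,\mathcal{O}_E)^\vee$.

\subsection*{The bundle $T$}
Let $\varphi:C\to E$ be a finite morphism of degree $d$ from a smooth curve of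
genus $2$. It is flat, so $A=\varphi_*\mathcal{O}_C$ is a vector bundle of rank
$d$, of degree $\chi(\mathcal{O}_C)=-1$. The fiber of $A$ at $x$ is the nonzero
ring of functions on $\varphi^{-1}(x)$, in which $1\ne0$; so the unit section
vanishes nowhere, and $T=A/\mathcal{O}_E$ is a vector bundle of rank $d-1$ and
degree $-1$. Duality for the finite flat morphism $\varphi$ gives, for line
bundles $M$ on $C$ and functorially in $M$,
\begin{equation}\label{eq:duality}
\varphi_*(\omega_C\otimes M^{-1})\cong(\varphi_*M)^\vee .
\end{equation}
Taking $M=\mathcal{O}_C$ and dualizing $0\to\mathcal{O}_E\to A\to T\to0$, we get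
\[
0\to T^\vee\to\varphi_*\omega_C\xrightarrow{\ \operatorname{tr}\ }
\mathcal{O}_E\to0 .
\]
For $N\in\operatorname{Pic}^1(E)$ put $L=\omega_C\otimes\varphi^*N$ and define
$V_N$ as in the introduction. By the projection formula,
\begin{equation}\label{eq:VN}
V_N=H^0(E,T^\vee\otimes N)\subset H^0(E,\varphi_*\omega_C\otimes N)=H^0(C,L).
\end{equation}
The bundle $T^\vee\otimes N$ has rank $d-1$ and degree $1+(d-1)=d$, and $L$ has
degree $d+2$. One therefore expects $V_N$ to map $C$ to $\mathbb{P}^{d-1}$ with
degree $d+2$, and $d=4$ gives curves of degree $6$ in $\mathbb{P}^3$. What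
\eqref{eq:VN} gains is that $V_N$ is the full space of sections of a bundle on
$E$, where translations act. If $T^\vee\otimes N$ is a translate of a fixed
bundle $S$, then $V_N$ is identified with the fixed space $H^0(E,S)$.

\begin{example}[$d=2$]\label{ex:double}
Here $T^\vee$ is a line bundle of degree $1$. The map
$\varphi^*T^\vee\to\omega_C$ adjoint to $T^\vee\subset\varphi_*\omega_C$ is a
nonzero map between line bundles of degree $2$, hence an isomorphism. So
$L\cong\varphi^*(T^\vee\otimes N)$, and $V_N$ consists of the pull-backs of the
sections of the degree $2$ line bundle $T^\vee\otimes N$. Put $S=T^\vee([o])$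
and let $\kappa:E\to\mathbb{P}^1$ be the double cover defined by $S$. By
\eqref{eq:sums}, the line bundles $t_{-u}^*S$ and $T^\vee([2u])$ both have degree
$2$ and sum $\operatorname{sum}(S)+2u$, so they are isomorphic. Hence
\[
\Psi:C\times E\to\mathbb{P}^1,\qquad \Psi(c,u)=\kappa(\varphi(c)-u),
\]
restricts on $C\times\{u\}$ to the map defined by $V_{\mathcal{O}([2u])}$. This
is a family of maps of degree $4$ to a fixed $\mathbb{P}^1$, over a complete
base, in which the line bundle $\omega_C\otimes\varphi^*\mathcal{O}([2u])$
moves.
\end{example}

For $d=4$ put again $S=T^\vee([o])$, now of rank $3$ and degree $4$. By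
\eqref{eq:sums}, the determinants of $t_{-v}^*S$ and $T^\vee([w])$ agree if and
only if $4v=3w$, which we arrange by $v=3u$, $w=4u$. Three points remain.
\begin{itemize}
\item In rank $3$ the determinant does not determine the bundle. It does for
stable bundles (Lemma~\ref{lem:unique}), so we prove that $T$ is stable
(Section~\ref{sec:stable}).
\item The maps have to be embeddings. We translate this into a statement about a
rank $2$ bundle on $C$ (Section~\ref{sec:ample}); this is the heart of the
proof.
\item Both points need primitivity, so primitive covers have to exist in every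
characteristic (Section~\ref{sec:exist}).
\end{itemize}

\section{Bundles on, and maps to, an elliptic curve}\label{sec:prelim}

\subsection*{Stability}
On a smooth curve, a subsheaf of a vector bundle $F$ is a vector bundle. A
subsheaf $F'\subset F$ is a \emph{subbundle} if $F/F'$ is torsion free. Every
subsheaf $F'$ lies in a unique subbundle of the same rank, its
\emph{saturation}, whose degree is larger than $\deg F'$ unless it equals $F'$.
The \emph{slope} of $F\ne0$ is $\deg F/\operatorname{rk}F$. The bundle $F$ is
\emph{stable} (\emph{semistable}) if every subsheaf of rank strictly between $0$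
and $\operatorname{rk}F$ has slope less than (at most) that of $F$;
equivalently, if every quotient bundle of such rank has slope greater than (at
least) that of $F$. Both properties are preserved by duals, by twists by line
bundles and by pull-back under automorphisms of the curve. A stable bundle has
only scalar endomorphisms.

\begin{lemma}\label{lem:vanish}
Let $F$ be a vector bundle on $E$ all of whose nonzero quotient bundles, $F$
included, have positive degree; for instance, a semistable bundle of positive
degree. Then $H^1(E,F)=0$ and $h^0(F)=\deg F$.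
\end{lemma}

\begin{proof}
The image of a nonzero map $F\to\mathcal{O}_E$ would be a line bundle quotient
of degree $\le0$. So $\operatorname{Hom}(F,\mathcal{O}_E)=0$, and Serre duality
and Riemann--Roch conclude.
\end{proof}

\begin{lemma}\label{lem:filtration}
A semistable bundle $M$ of degree $0$ on $E$ has a filtration by subbundles
whose graded pieces are line bundles of degree $0$.
\end{lemma}

\begin{proof}
Let $r=\operatorname{rk}M>0$. By Lemma~\ref{lem:vanish}, $h^0(M([o]))=r$. If
$H^0(M([o]-[x]))=0$ for all $x\in E$, then the evaluation map
$H^0(M([o]))\otimes\mathcal{O}_E\to M([o])$ between bundles of rank $r$ is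
injective on every fiber, hence an isomorphism, although $\deg M([o])=r>0$. So
there is a nonzero map $\mathcal{O}([x]-[o])\to M$ for some $x$. By
semistability the saturation of its image has degree $\le0$, so the image is a
subbundle. The quotient has degree $0$, and its quotient bundles are quotients
of $M$, of degree $\ge0$; so it is semistable, and we conclude by induction on
$r$.
\end{proof}

\begin{lemma}\label{lem:unique}
A stable bundle of rank $3$ and degree $1$ on $E$ is determined up to
isomorphism by its determinant. The same holds in rank $3$ and degree $4$.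
\end{lemma}

\begin{proof}
Twisting by $\mathcal{O}(-[o])$ reduces the second case to the first. Let $F$ be
stable of rank $3$ and degree $1$. We peel off two copies of $\mathcal{O}_E$ and
show that each extension is forced. Every nonzero quotient bundle of $F$ has
positive slope, hence degree $\ge1$. By Lemma~\ref{lem:vanish}, $h^0(F)=1$. The
section vanishes nowhere, since otherwise its saturation would be a line
subbundle of degree $\ge1>\frac13$. So $F_1=F/\mathcal{O}_E$ is a bundle of rank
$2$ and degree $1$. Its quotient bundles are quotients of $F$, of degree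
$\ge1$; hence $h^0(F_1)=1$, and the line subbundles of $F_1$ have degree
$\le0$. So the section of $F_1$ vanishes nowhere, and
$F_1/\mathcal{O}_E\cong\det F$. Neither of the extensions
\[
0\to\mathcal{O}_E\to F_1\to\det F\to0,\qquad
0\to\mathcal{O}_E\to F\to F_1\to0
\]
splits, because $\mathcal{O}_E$ is not a quotient of $F$ or $F_1$. By Serre
duality, $\operatorname{Ext}^1(\det F,\mathcal{O}_E)\cong H^0(\det F)^\vee$ and
$\operatorname{Ext}^1(F_1,\mathcal{O}_E)\cong H^0(F_1)^\vee$ are
one-dimensional. Proportional nonzero classes have isomorphic middle terms, so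
$\det F$ determines $F_1$, and $F_1$ determines $F$.
\end{proof}

\subsection*{Base change}
Let $X$ be a smooth curve, $Z$ an integral variety, $p:X\times Z\to Z$ the
projection and $F$ a vector bundle on $X\times Z$. If $h^0(F|_{X\times\{z\}})$
is constant, then $p_*F$ is a vector bundle with fiber $H^0(F|_{X\times\{z\}})$
at $z$ (Grauert's theorem). In particular, a line bundle that is trivial on each
$X\times\{z\}$ is a pull-back from $Z$ (the seesaw principle).

\subsection*{Degrees of maps to $E$}
Let $X$ be a smooth curve and $f:X\to E$ a morphism, with $\deg f=0$ if $f$ is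
constant. Besides
$f^*:\operatorname{Pic}^0(E)\to\operatorname{Pic}^0(X)$ there is the
push-forward $f_*:\operatorname{Pic}^0(X)\to\operatorname{Pic}^0(E)=E(k)$, which
sends the class of $\sum n_i[x_i]$ to the point $\sum n_if(x_i)$. The composite
$f_*f^*$ is multiplication by $\deg f$.

\begin{lemma}\label{lem:parallel}
For morphisms $f,g:X\to E$ we have $(f\pm g)_*=f_*\pm g_*$ on
$\operatorname{Pic}^0(X)$, $(f\pm g)^*=f^*\pm g^*$ on $\operatorname{Pic}^0(E)$,
and
\begin{equation}\label{eq:parallel}
\deg(f+g)+\deg(f-g)=2\deg f+2\deg g .
\end{equation}
\end{lemma}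

\begin{proof}
The first formula follows from the description of $f_*$. For the second, let
$\alpha\in\operatorname{Pic}^0(E)$ and let $m:E\times E\to E$ be the addition.
The line bundle $m^*\alpha\otimes p_1^*\alpha^{-1}\otimes p_2^*\alpha^{-1}$ is
trivial on each $\{x\}\times E$, because $t_x^*\alpha\cong\alpha$ by
\eqref{eq:sums}, and on $E\times\{o\}$; so it is trivial by the seesaw
principle. Pulling back by $(f,g)$ gives $(f+g)^*=f^*+g^*$, and then
$(-g)^*=-g^*$ because $g+(-g)$ is constant. Now
$(f\pm g)_*(f\pm g)^*=\deg f+\deg g\pm(f_*g^*+g_*f^*)$. Adding the two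
identities gives \eqref{eq:parallel} as an identity of multiplication maps on
$E(k)$, and no nonzero integer kills the group $E(k)$.
\end{proof}

\section{Primitive covers exist}\label{sec:exist}

By \eqref{eq:parallel}, the degree is a quadratic form on maps to $E$, so a sum
of two orthogonal maps of degree $2$ has degree $4$. A curve of genus $2$ with
an extra involution carries two such maps, to two elliptic curves. We need these
elliptic curves to be isomorphic, by an isomorphism that makes the sum
primitive.

\begin{lemma}\label{lem:orth}
Let $C$ be a smooth curve of genus $2$ with hyperelliptic involution $\iota$ and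
commuting involutions $\sigma_1,\sigma_2$ such that $\sigma_1\sigma_2=\iota$ and
the quotients $f_j:C\to E_j=C/\sigma_j$ have genus $1$. Let $\xi:E_2\to E_1$ be
an isomorphism of curves, choose an origin on $E:=E_1$, and put $g=\xi\circ f_2$
and $\varphi=f_1+g$. Then $\deg\varphi=4$, and $f_{1*}\varphi^*$ is
multiplication by $2$ on $\operatorname{Pic}^0(E)$.
\end{lemma}

\begin{proof}
Since $[c]+[\iota c]$ is canonical for every $c\in C$, the involution $\iota^*$
is $-1$ on $\operatorname{Pic}^0(C)$. Let $\alpha\in\operatorname{Pic}^0(E)$ and
$D=g^*\alpha$. Then $\sigma_2^*D=D$, so $\sigma_1^*D=\iota^*D=-D$ and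
$f_1^*f_{1*}D=D+\sigma_1^*D=0$. Applying $f_{1*}$ gives $2f_{1*}D=0$. The image
of $f_{1*}g^*$ is thus a divisible group killed by $2$, so $f_{1*}g^*=0$. The
map $g$ is a quotient by $\sigma_2$, so exchanging the roles of $(f_1,\sigma_1)$
and $(g,\sigma_2)$ gives $g_*f_1^*=0$. By Lemma~\ref{lem:parallel},
$f_{1*}\varphi^*=f_{1*}f_1^*=2$ and $\varphi_*\varphi^*=2+2=4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(a) in characteristic $\ne2$]
Here primitivity is detected by $2$-torsion. If $\varphi=i\circ g'$ with
$i:E''\to E$ of degree $2$, choose the origin of $E''$ so that $i$ is an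
isogeny; then $i^*$ is the dual isogeny, of degree $2$ prime to the
characteristic, and it has a nonzero kernel on $\operatorname{Pic}^0(E)$. So it
is enough to make $\varphi^*$ injective on $\operatorname{Pic}^0(E)$. If
$\varphi^*\alpha=0$, then $2\alpha=f_{1*}\varphi^*\alpha=0$ by
Lemma~\ref{lem:orth}. So it is enough that $\varphi^*$ kills no point of order
$2$.

Let $\rho(X)=1/(1-X)$, an automorphism of order $3$ of $\mathbb{P}^1$ with
$\rho(\infty)=0$, whose fixed points are the roots of $X^2-X+1$. Choose $a\in
k\setminus\{0,1\}$ with $a^2-a+1\ne0$ and put $b=\rho(a)=\frac1{1-a}$ and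
$c=\rho(b)=\frac{a-1}a$, so that $\rho(c)=a$. The elements $a,b,c$ of $k$ are
nonzero, and they are distinct because they form an orbit of $\rho$ that is not
a fixed point. Let
\[
C:\ y^2=(x^2-a)(x^2-b)(x^2-c),\qquad \sigma_1(x,y)=(-x,y),\quad
\sigma_2(x,y)=(-x,-y).
\]
The right side has six distinct roots, so $C$ has genus $2$, and
$\sigma_1\sigma_2=\iota$. With $X=x^2$, $Y=y$, $Z=xy$ the quotients are
\[
E_1:\ Y^2=(X-a)(X-b)(X-c),\qquad E_2:\ Z^2=X(X-a)(X-b)(X-c),
\]
double covers of the $X$-line branched at $a,b,c,\infty$ and at $a,b,c,0$. Let
$e^j_a,e^j_b,e^j_c\in E_j$ be the ramification points over $a,b,c$, and let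
$\varepsilon^j_{ab}=[e^j_a]-[e^j_b]$, $\varepsilon^j_{bc}=[e^j_b]-[e^j_c]$,
$\varepsilon^j_{ca}=[e^j_c]-[e^j_a]$. These classes are nonzero, killed by $2$
and of sum $0$; if two were equal, the third would vanish. So they are the three
elements of order $2$ of $\operatorname{Pic}^0(E_j)$. Let
$w_a^\pm=(\pm\sqrt a,0)\in C$, and define $w_b^\pm,w_c^\pm$ in the same way. Both
$f_1^*[e^1_a]$ and $f_2^*[e^2_a]$ equal $[w_a^+]+[w_a^-]$, so
\[
f_1^*\varepsilon^1_{ab}=f_2^*\varepsilon^2_{ab}=\varepsilon_{ab}:=
[w_a^+]+[w_a^-]-[w_b^+]-[w_b^-],
\]
and the same holds for the pairs $bc$ and $ca$. The classes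
$\varepsilon_{ab},\varepsilon_{bc},\varepsilon_{ca}$ on $C$ are killed by $2$
and have sum $0$. They are nonzero: if $\varepsilon_{ab}=0$, then
$[w_a^+]+[w_a^-]$ moves in a pencil, so it is canonical, so it is equivalent to
$2[w_a^+]$, and $[w_a^-]\sim[w_a^+]$, which is absurd on a curve of positive
genus; the argument is symmetric in $a,b,c$.

We have $\varphi^*\varepsilon^1_{ab}=\varepsilon_{ab}+f_2^*\xi^*
\varepsilon^1_{ab}$, which vanishes if
$\xi^*\varepsilon^1_{ab}=\varepsilon^2_{ab}$. So $\xi$ has to move all three
labels, and this is the purpose of $\rho$. It sends the branch points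
$a,b,c,\infty$ of $E_1$ to the branch points $b,c,a,0$ of $E_2$. A double cover
of $\mathbb{P}^1$ is determined by its branch points, so $\rho$ lifts to an
isomorphism $E_1\to E_2$; let $\xi$ be its inverse. Then $\xi$ sends
$e^2_b,e^2_c,e^2_a$ to $e^1_a,e^1_b,e^1_c$, and
\[
\varphi^*\varepsilon^1_{ab}=\varepsilon_{ab}+\varepsilon_{bc}=\varepsilon_{ca},
\quad
\varphi^*\varepsilon^1_{bc}=\varepsilon_{bc}+\varepsilon_{ca}=\varepsilon_{ab},
\quad
\varphi^*\varepsilon^1_{ca}=\varepsilon_{ca}+\varepsilon_{ab}=\varepsilon_{bc}
\]
are all nonzero. So $\varphi$ is primitive.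
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(a) in characteristic $2$]
We take $E$ without points of order $2$. Then the only forbidden factorizations
are inseparable, and a differential detects them. Let $C:y^2+y=x^5+x$, an
Artin--Schreier curve of genus $(5-1)/2=2$. Put $X=x^2+x$, $Y=y+x^3+x^2+x$ and
$Z=Y+x$. Then
\[
Y^2+Y=(x^5+x)+(x^6+x^4+x^2)+(x^3+x^2+x)=x^6+x^5+x^4+x^3=X^3
\]
and $Z^2+Z=X^3+X$. In the coordinates $(x,Y)$ the curve $C$ has equation
$Y^2+Y=(x^2+x)^3$, and the involutions $\sigma_1(x,Y)=(x+1,Y)$ and
$\sigma_2(x,Y)=(x+1,Y+1)$ commute, with product $\iota(x,Y)=(x,Y+1)$. The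
quotients are
\[
f_1=(X,Y):C\to E_1:\ Y^2+Y=X^3,\qquad f_2=(X,Z):C\to E_2:\ Z^2+Z=X^3+X .
\]
Choose $\alpha,\beta,\zeta\in k$ with $\alpha^4=\alpha+1$,
$\beta^2+\beta=\alpha^6$ and $\zeta$ a primitive cube root of unity. On $E_2$,
\[
(Z+\alpha X+\beta)^2+(Z+\alpha X+\beta)=X^3+\alpha^2X^2+(\alpha+1)X+\alpha^6
=(X+\alpha^2)^3,
\]
so $\xi(X,Z)=(\zeta(X+\alpha^2),\,Z+\alpha X+\beta)$ is an isomorphism
$E_2\to E_1$. Take the point at infinity as origin of $E=E_1$. The invariant
differential of $E$ is $dX$, and pull-back of invariant differentials is
additive in the morphism. Since $d(x^2+x)=dx$, we get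
$\varphi^*dX=dx+\zeta\,dx=\zeta^2dx\neq0$, so $\varphi$ is separable. (Without
the factor $\zeta$ the map would be inseparable, and the field
$k(E)^{1/2}\subset k(C)$ would give a forbidden factorization.)

On $E$ we have $-(X,Y)=(X,Y+1)\neq(X,Y)$, so $E(k)$ has no point of order $2$.
Suppose $\varphi=i\circ g'$ with $i:E''\to E$ an isogeny of degree $2$. As
$\varphi$ is separable, so is $i$, and $\ker i$ is generated by a point $t$ of
order $2$. Choose $s\in E''(k)$ with $2s=t$. Then $i(s)\ne o$ and $2i(s)=o$, a
contradiction. So $\varphi$ is primitive.
\end{proof}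

\section{Stability of $T$}\label{sec:stable}

Let $\varphi:C\to E$ have degree $4$, so that $A=\varphi_*\mathcal{O}_C$ has
rank $4$, $T$ has rank $3$, and both have degree $-1$. If $\varphi=i\circ g$ is
not primitive, then $i_*\mathcal{O}_{E''}\subset A$ has rank $2$ and degree
$\chi(\mathcal{O}_{E''})=0$, so its image in $T$ has rank $1$ and degree
$0>-\frac13$, and $T$ is not semistable. The next proposition says that this is
the only obstruction. The point is to recover a curve from a destabilizing
subsheaf, and for this we show that the largest subsheaf of degree $0$ of $A$ is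
closed under multiplication.

\begin{proposition}\label{prop:stable}
If $\varphi$ is primitive, then $T$ and $T^\vee$ are stable, and $\dim V_N=4$
for every $N\in\operatorname{Pic}^1(E)$.
\end{proposition}

\begin{proof}
\emph{Step 1: every subsheaf of $A$ has degree $\le0$.} Let $M\subset A$ with
$\deg M>0$. For every $\alpha\in\operatorname{Pic}^0(E)$, Riemann--Roch gives
$0\ne H^0(M\otimes\alpha)\subset H^0(C,\varphi^*\alpha)$, so the degree $0$ line
bundle $\varphi^*\alpha$ is trivial. Then $\varphi^*=0$ on
$\operatorname{Pic}^0(E)$, whereas $\varphi_*\varphi^*=4$ is not zero.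

\emph{Step 2: there is a largest subsheaf $A_0$ of degree $0$.} Let $A_0$ be a
subsheaf of degree $0$ of maximal rank, and let $M\subset A$ have degree $0$.
Then $\deg(A_0+M)=-\deg(A_0\cap M)\ge0$ by Step~1, so $\deg(A_0+M)=0$, again by
Step~1. By maximality $A_0+M$ has the rank of $A_0$; having also the same
degree, it equals $A_0$. So $M\subset A_0$. In particular
$\mathcal{O}_E\subset A_0$.

\emph{Step 3: $A_0$ is a subalgebra.} By Step~1, $A_0$ is semistable. By
Lemma~\ref{lem:filtration} it is filtered by line bundles of degree $0$, hence
so is $A_0\otimes A_0$. The image of $A_0\otimes A_0$ under multiplication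
carries the image filtration, whose graded pieces are quotients of line bundles
of degree $0$. Such a quotient is the line bundle itself or a torsion sheaf, so
it has degree $\ge0$. The image thus has degree $\ge0$, hence $0$, and lies in
$A_0$ by Step~2.

\emph{Step 4: $A_0=\mathcal{O}_E$.} The curve
$C_0=\operatorname{Spec}_EA_0$ is finite over $E$, and integral because $A_0$ is
a subsheaf of the sheaf of domains $A$. It has
$\chi(\mathcal{O}_{C_0})=\deg A_0=0$, that is, arithmetic genus $1$. Its
normalization dominates $E$, so it has genus $\ge1$; hence $C_0$ is smooth of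
genus $1$. The map $\varphi$ factors as $C\to C_0\to E$, the second map having
degree $\operatorname{rk}A_0$. By primitivity $\operatorname{rk}A_0=1$, and then
$A_0=\mathcal{O}_E$ because the degrees agree.

\emph{Step 5: conclusion.} If $0\neq F\subset T$ had degree $\ge0$, its preimage
in $A$ would have rank $\ge2$ and degree $\deg F\geq0$, hence degree $0$, and
would lie in $A_0=\mathcal{O}_E$. So nonzero subsheaves of $T$ have degree
$\le-1$, and those of rank $1$ or $2$ have slope $\le-\frac12<-\frac13$. Thus
$T$ is stable. Finally $T^\vee\otimes N$ is stable of degree $4$, so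
$\dim V_N=4$ by \eqref{eq:VN} and Lemma~\ref{lem:vanish}.
\end{proof}

\section{Very ampleness}\label{sec:ample}

Let $\varphi:C\to E$ be finite of degree $4$, not yet assumed primitive, let
$N=\mathcal{O}([e])$ and $L=\omega_C\otimes\varphi^*N$, so that $\deg L=6$ and
$h^0(L)=5$. Recall that a subspace $W\subset H^0(C,L)$ is \emph{very ample},
that is, it generates $L$ and defines a closed embedding
$C\to\mathbb{P}(W^\vee)$, if and only if $W\to H^0(L|_D)$ is onto for every
effective divisor $D$ of degree $2$. For such $D$ we have $h^0(L(-D))=3$. If
$\dim W=4$, the kernel $W\cap H^0(L(-D))$ has dimension $3$ or $2$ according as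
$H^0(L(-D))$ is contained in the hyperplane $W$ or not, so the restriction map
has rank $1$ or $2$. Therefore
\begin{equation}\label{eq:va}
\text{a hyperplane $W\subset H^0(L)$ is very ample}\iff
H^0(L(-D))\not\subset W\ \text{ for all $D$}.
\end{equation}

\subsection*{Reduction to a bundle of rank two}
The space $V_N$ is the kernel of a map to the line $H^0(E,N)$. The dual line
$H^1(E,N^{-1})=\operatorname{Ext}^1(N,\mathcal{O}_E)$ is spanned by the class of
a non-split extension
\begin{equation}\label{eq:G}
0\to\mathcal{O}_E\to G\to N\to0,
\end{equation}
and Serre duality turns the condition in \eqref{eq:va} into a property of $G$.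
Note that line subbundles of $G$ have degree $\le0$: one of degree $\ge1$ would
not lie in $\mathcal{O}_E$, so it would map isomorphically to $N$ and split
\eqref{eq:G}. Equivalently, line bundle quotients of $G$ have degree $\ge1$;
that is, $G$ is stable of rank $2$ and degree $1$.

\begin{lemma}\label{lem:criterion}
Assume $\dim V_N=4$. Then $V_N$ is very ample if and only if $\varphi^*G$ has no
line bundle quotient of degree $\le2$.
\end{lemma}

\begin{proof}
Let $D$ be an effective divisor of degree $2$ and $A_D=\varphi_*\mathcal{O}_C(D)$.
We first show that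
\begin{equation}\label{eq:extend}
H^0(L(-D))\subset V_N\iff \mathcal{O}_C\to\mathcal{O}_C(D)\ \text{extends to a
map } \varphi^*G\to\mathcal{O}_C(D),
\end{equation}
where $\mathcal{O}_C\to\mathcal{O}_C(D)$ is the canonical section. By
\eqref{eq:duality}, the composite
$\varphi_*(\omega_C(-D))\to\varphi_*\omega_C\to\mathcal{O}_E$ of the inclusion
and the trace is the dual of the composite $1_D:\mathcal{O}_E\to A\to A_D$. So
the left side of \eqref{eq:extend} says that
$H^0(A_D^\vee\otimes N)\to H^0(N)$ is zero. By Serre duality on $E$ this means
that the map
$\operatorname{Ext}^1(N,\mathcal{O}_E)\to\operatorname{Ext}^1(N,A_D)$ induced by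
$1_D$ is zero, that is, it kills the class of \eqref{eq:G}. The image of that
class is the image of $1_D$ under the boundary map in
\[
\operatorname{Hom}(G,A_D)\to\operatorname{Hom}(\mathcal{O}_E,A_D)\to
\operatorname{Ext}^1(N,A_D),
\]
so it vanishes if and only if $1_D$ extends to $G\to A_D$. By the adjunction
$\operatorname{Hom}(G,A_D)=\operatorname{Hom}(\varphi^*G,\mathcal{O}_C(D))$ this
is the right side of \eqref{eq:extend}.

If $V_N$ is not very ample, \eqref{eq:va} and \eqref{eq:extend} give a nonzero
map $\varphi^*G\to\mathcal{O}_C(D)$, whose image is a line bundle quotient of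
degree $\le2$. Conversely, let $\varphi^*G\to Q$ be a line bundle quotient of
degree $\le2$. The composite $\mathcal{O}_C\to\varphi^*G\to Q$ is nonzero, since
otherwise $Q$ would be a quotient of $\varphi^*N$, hence of degree $4$. So
$Q\cong\mathcal{O}_C(D')$ with $D'$ effective of degree $\le2$, the composite
being the canonical section. For $D\ge D'$ effective of degree $2$, the map
$\varphi^*G\to\mathcal{O}_C(D')\subset\mathcal{O}_C(D)$ extends the canonical
section, and $V_N$ is not very ample by \eqref{eq:extend} and \eqref{eq:va}.
\end{proof}

Since $\varphi^*G$ has rank $2$ and degree $4$, the condition in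
Lemma~\ref{lem:criterion} says that $\varphi^*G$ is stable. It is now easy to
see what goes wrong without primitivity.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
We may assume $\dim V_N=4$. Write $\varphi=i\circ g$ with $i:E''\to E$ and
$\deg i=\deg g=2$. The bundle $i^*G$ on $E''$ has rank $2$ and degree $2$, and
it has a line bundle quotient $Q''$ of degree $\le1$. Indeed, if $i^*G$ is
semistable, Lemma~\ref{lem:filtration} applied to $i^*G(-[y])$, for a point
$y\in E''$, gives a quotient of degree $1$; otherwise, a line subbundle of
degree $\ge2$ gives a quotient of degree $\le0$. Then $g^*Q''$ is a line bundle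
quotient of $\varphi^*G$ of degree $\le2$, and Lemma~\ref{lem:criterion}
applies.
\end{proof}

\subsection*{The line subbundles of degree zero of $G$}
For the converse we have to recover a factorization of $\varphi$ from a quotient
$\varphi^*G\to Q$ of small degree. Such a quotient picks a line in the fiber
$G_{\varphi(c)}$ for each $c\in C$. To give coordinates to these lines we use
the line subbundles of degree $0$ of $G$: there is one for each
$a\in\operatorname{Pic}^0(E)=E$, and each line in each fiber is the fiber of two
of them. A quotient $Q$ then yields a correspondence between $C$ and $E$ with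
small degrees.

For $a\in\operatorname{Pic}^0(E)$, Lemma~\ref{lem:vanish} gives
$h^0(G\otimes a^{-1})=1$. The nonzero map $j_a:a\to G$, unique up to scalar,
vanishes nowhere, because line subbundles of $G$ have degree $\le0$. On
$E\times E$, with coordinates $(a,x)$ and diagonal $\Delta$, let
$P=\mathcal{O}(\Delta-E\times\{o\})$, whose restriction to $\{a\}\times E$ is
the line bundle $a$. By base change, $H=p_{1*}(P^{-1}\otimes p_2^*G)$ is a line
bundle, and with $J=P\otimes p_1^*H$ the evaluation map is a nowhere vanishing
map $j:J\to p_2^*G$ that restricts to $j_a$ on $\{a\}\times E$. For $x\in E$ we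
get a morphism
\[
\kappa_x:E\to\mathbb{P}(G_x)\cong\mathbb{P}^1,\qquad a\mapsto
\operatorname{im}j_a(x),
\]
with $\kappa_x^*\mathcal{O}(-1)=J|_{E\times\{x\}}$. For a line $\ell\subset
G_x$, the composite $J|_{E\times\{x\}}\to G_x\otimes\mathcal{O}_E\to
(G_x/\ell)\otimes\mathcal{O}_E$ is the pull-back of the equation of the point
$\ell$; if it is nonzero, its divisor is $\kappa_x^*[\ell]$.

\begin{lemma}\label{lem:pencil}
For every $x\in E$ the map $\kappa_x$ has degree $2$, and
$\kappa_x^*[\kappa_x(a)]=[a]+[e-x-a]$ for all $a\in E$.
\end{lemma}

\begin{proof}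
Fix $a$. The wedge product $d_a=j\wedge p_2^*j_a$ is a section of the line
bundle $J^{-1}\otimes p_2^*(a^{-1}\otimes N)$ on $E\times E$. For $a'\ne a$ its
restriction to $\{a'\}\times E$ is a section of the degree $1$ line bundle
$N\otimes a^{-1}\otimes a'^{-1}$. It is nonzero, since otherwise the line
subbundles $a$ and $a'$ of $G$ would coincide. So it vanishes exactly at the
point $e-a-a'$, and simply. On $\{a\}\times E$ the section $d_a$ vanishes
identically. Hence
\[
\operatorname{div}(d_a)=m_a(\{a\}\times E)+W_a,\qquad
W_a=\{(a',e-a-a'):a'\in E\},\quad m_a\geq1 .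
\]
Wedging with $j_a(x)$ identifies $G_x/\kappa_x(a)$ with $\det G_x$. So
restricting to $E\times\{x\}$, which is not contained in
$\operatorname{div}(d_a)$ and meets $W_a$ transversally at $a'=e-x-a$, we find
that $\kappa_x$ is not constant and that
$\kappa_x^*[\kappa_x(a)]=m_a[a]+[e-x-a]$. Choose $a$ with $b:=e-x-a\ne a$. Then
$\kappa_x(b)=\kappa_x(a)$, so $m_a[a]+[b]=m_b[b]+[a]$ and $m_a=1$. Thus
$\deg\kappa_x=2$, and then $m_a+1=2$ for every $a$.
\end{proof}

\begin{proposition}\label{prop:noquot}
If $\varphi$ is primitive, then $\varphi^*G$ has no line bundle quotient of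
degree $\le2$.
\end{proposition}

\begin{proof}
Suppose $q:\varphi^*G\to Q$ is a surjection onto a line bundle of degree
$\delta\le2$.

\emph{The correspondence.} On $E\times C$, the composite of
$(1\times\varphi)^*j$ with $p_2^*q$ is a section $s$ of the line bundle
$(1\times\varphi)^*J^{-1}\otimes p_2^*Q$. Its restriction to $\{a\}\times C$ is
$q\circ\varphi^*j_a:\varphi^*a\to Q$. This map is nonzero: otherwise the line
subbundle $\varphi^*a$, of degree $0$, would equal $\ker q$, of degree
$4-\delta\ge2$. So $Y=\operatorname{div}(s)$ contains no $\{a\}\times C$ and has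
degree $\delta$ over $E$. The restriction of $s$ to $E\times\{c\}$ is the
composite considered before Lemma~\ref{lem:pencil}, with $x=\varphi(c)$ and
$\ell=\ker q_c$. Since $\kappa_x$ is onto, that lemma shows that $Y$ contains no
$E\times\{c\}$ and that its fiber over $c$ is
\begin{equation}\label{eq:fiber}
Y_c=[a_1]+[a_2]\qquad\text{with}\qquad a_1+a_2=e-\varphi(c).
\end{equation}

\emph{$Y$ is integral and $\delta=2$.} Write $Y=\sum r_lY_l$ with $Y_l$
integral, of degree $m_l\ge1$ over $C$ and $n_l\ge1$ over $E$. Then $\sum
r_lm_l=2$ and $\sum r_ln_l=\delta\le2$. Suppose $m_1=1$. Then $Y_1$ is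
birational to $C$, which has genus $2$, so $n_1\ge2$. Since $\sum r_lm_l=2$,
either $r_1=2$ or there is a second component, and in both cases $\sum
r_ln_l\ge3$. So no $m_l$ is $1$, and $Y$ is integral. Let $\tilde Y$ be its
normalization, with projections $\mathrm{pr}:\tilde Y\to C$ of degree $2$ and
$a:\tilde Y\to E$ of degree $\delta\in\{1,2\}$. If $\delta=1$, then $\tilde
Y\cong E$ would dominate a curve of genus $2$. So $\deg a=2$.

\emph{Case 1: $\mathrm{pr}$ is separable.} Let $\tau$ be the involution of
$\tilde Y$ over $C$ and $a'=a\circ\tau$. Over a general point of $C$ the fiber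
of $Y$ consists of the images of two points $y\neq\tau y$, so \eqref{eq:fiber}
gives $a+a'=e-\varphi\circ\mathrm{pr}$, a map of degree $4\cdot2=8$. This is the
largest degree that \eqref{eq:parallel} allows for a sum of two maps of degree
$2$: we get $\deg(a-a')=2\cdot2+2\cdot2-8=0$. So $a-a'$ is a constant $t$, and
composing with $\tau$ gives $t=-t$. If $t=o$, then $a$ is $\tau$-invariant and
factors through $\mathrm{pr}$ by a map $C\to E$ of degree $1$, which is
impossible. So $t$ has order $2$. Let $\pi:E\to E''=E/\langle t\rangle$ be the
quotient and $\lambda:E''\to E$ the dual isogeny, of degree $2$, with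
$\lambda\circ\pi$ the multiplication by $2$. The map $\pi\circ a$ is
$\tau$-invariant, so $\pi\circ a=g\circ\mathrm{pr}$ with $g:C\to E''$. Then
$e-\varphi\circ\mathrm{pr}=2a-t=\lambda\circ g\circ\mathrm{pr}-t$, that is,
$\varphi=i\circ g$ with $i=e+t-\lambda$ of degree $2$. This contradicts
primitivity.

\emph{Case 2: $\mathrm{pr}$ is inseparable.} Then $k$ has characteristic $2$,
and $k(C)$ contains $k(\tilde Y)^2$; both have index $2$ in $k(\tilde Y)$, so
$k(C)=k(\tilde Y)^2$. The map $\mathrm{pr}$ is injective on points, so each
$Y_c$ is supported at one point and \eqref{eq:fiber} gives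
$2a=e-\varphi\circ\mathrm{pr}$. Let $\pi:E\to E''=E^{(2)}$ be the relative
Frobenius, an isogeny of degree $2$ corresponding to the subfield
$k(E)^2\subset k(E)$, and let $\lambda:E''\to E$ be the dual isogeny. Since
$a^*k(E)^2\subset k(\tilde Y)^2=k(C)$, we have again $\pi\circ
a=g\circ\mathrm{pr}$ with $g:C\to E''$. Then
$e-\varphi\circ\mathrm{pr}=\lambda\circ g\circ\mathrm{pr}$, so $\varphi=i\circ
g$ with $i=e-\lambda$ of degree $2$, contradicting primitivity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(b)]
Combine Proposition~\ref{prop:stable}, Lemma~\ref{lem:criterion} and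
Proposition~\ref{prop:noquot}.
\end{proof}

\section{The family}\label{sec:family}

\begin{proof}[Proof of Theorem~\ref{thm:A}(c)]
Let $\varphi$ be primitive, $B=E$ with coordinate $u$, $S=T^\vee([o])$,
$V=H^0(E,S)$ and $N_u=\mathcal{O}([4u])$. The isomorphisms $t_{-3u}^*S\cong
T^\vee\otimes N_u$ announced in Section~\ref{sec:model} are defined only up to a
scalar; a line bundle $R$ on $B$ will absorb this ambiguity.

\emph{Comparing two bundles.} On $E\times B$ let
\[
M_1=\alpha^*S\ \text{ with }\ \alpha(x,u)=x-3u,\qquad
M_2=p_1^*T^\vee\otimes\mathcal{O}(\Gamma)\ \text{ with }\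
\Gamma=\{(x,u):x=4u\}.
\]
On $E\times\{u\}$ they restrict to $t_{-3u}^*S$ and to $T^\vee\otimes
N_u=S([4u]-[o])$. Both are stable of rank $3$ and degree $4$ by
Proposition~\ref{prop:stable}. By \eqref{eq:sums} both determinants have sum
$\operatorname{sum}\det S+12u$, so the two bundles are isomorphic by
Lemma~\ref{lem:unique}. Stable bundles have only scalar endomorphisms, so
$\operatorname{Hom}(M_2|_u,M_1|_u)$ is a line spanned by an isomorphism. By base
change, $R=p_{2*}(M_2^\vee\otimes M_1)$ is a line bundle on $B$ with these
fibers, and the evaluation map $M_2\otimes p_2^*R\to M_1$ is an isomorphism on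
each $E\times\{u\}$, hence an isomorphism.

\emph{The morphism.} On $C\times B$ let
$\mathcal{L}=p_1^*\omega_C\otimes(\varphi\times1)^*\mathcal{O}(\Gamma)\otimes
p_2^*R$. By the projection formula,
\[
(\varphi\times1)_*\mathcal{L}=p_1^*\varphi_*\omega_C\otimes\mathcal{O}(\Gamma)
\otimes p_2^*R\ \supset\ M_2\otimes p_2^*R\cong M_1 .
\]
Pull-back by $\alpha$ gives a linear map $V\to H^0(E\times B,M_1)\subset
H^0(C\times B,\mathcal{L})$. Its restriction to $C\times\{u\}$ is
\[
V\xrightarrow{\ t_{-3u}^*\ }H^0(M_1|_u)\cong H^0(T^\vee\otimes N_u)\otimes
R_u=V_{N_u}\otimes R_u,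
\]
an isomorphism onto $V_{N_u}\subset H^0(C,\omega_C\otimes\varphi^*N_u)$ up to a
scalar. By Theorem~\ref{thm:A}(b), $V$ generates $\mathcal{L}$ and defines a
morphism $\Psi:C\times B\to\mathbb{P}(V^\vee)=\mathbb{P}^3$ that restricts on
each $C\times\{u\}$ to the embedding of degree $6$ given by $V_{N_u}$. The map
$(\Psi,p_2):C\times B\to\mathbb{P}^3\times B$ is proper, and its
scheme-theoretic fiber over a point $(z,u)$ is the fiber over $z$ of that
embedding, so it is empty or a reduced point. Hence $(\Psi,p_2)$ is finite, and
$\mathcal{O}_{\mathbb{P}^3\times B}\to(\Psi,p_2)_*\mathcal{O}_{C\times B}$ is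
onto by Nakayama's lemma. So $(\Psi,p_2)$ is a closed immersion, and we have a
complete family of smooth space curves of genus $2$ and degree $6$.

\emph{Non-triviality.} Let $\mathcal{L}_u\cong\omega_C\otimes\varphi^*N_u$ be
the hyperplane bundle of the fiber over $u$. If the fibers over $u$ and $u'$ are
projectively equivalent, then $\mathcal{L}_u\cong g^*\mathcal{L}_{u'}$ for some
$g$ in the finite group $\operatorname{Aut}(C)$. On the other hand,
$\mathcal{L}_u\cong\mathcal{L}_{u'}$ means $\varphi^*(4u-4u')=0$ in
$\operatorname{Pic}^0(C)$, which implies $16(u-u')=o$ because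
$\varphi_*\varphi^*=4$. So $\mathcal{L}_u$ takes infinitely many isomorphism
classes, and the fibers are not all projectively equivalent.
\end{proof}

\begin{remark}
The family can be seen against a fixed configuration of planes. Let
$\Lambda=\det S$ and let $K$ be the kernel of the evaluation map
$H^0(\Lambda)\otimes\mathcal{O}_E\to\Lambda$, with fibers
$K_y=H^0(\Lambda(-[y]))$. Then $K^\vee$ has rank $3$ and determinant $\Lambda$.
It is stable: a quotient bundle $F$ of rank $r\in\{1,2\}$ is globally generated
with $\operatorname{Hom}(F,\mathcal{O}_E)\subset H^0(K)=0$, so it is not trivial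
and $\deg F=h^0(F)\ge r+1$, which gives slope $\ge\frac32>\frac43$. By
Lemma~\ref{lem:unique}, $S\cong K^\vee$, and the injection
$H^0(\Lambda)^\vee\to H^0(K^\vee)=V$ is bijective for dimension reasons. So
$\mathbb{P}^3$ is the linear system $|\Lambda|$. Since
$V\to\mathcal{L}_{(c,u)}$ factors through $S_{\varphi(c)-3u}$, the point
$\Psi(c,u)$ is a divisor containing $\varphi(c)-3u$. Thus the curve over $u$
meets the plane of divisors containing $y$ in the points of
$\varphi^{-1}(y+3u)$, among others: moving $u$ slides the fibers of $\varphi$
through the same planes.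
\end{remark}

\section{The variation of a complete family}\label{sec:variation}

We prove Theorem~\ref{thm:B}. Let $V=H^0(\mathbb{P}^3,\mathcal{O}(1))$. As noted
in the introduction, the fibers $\mathcal{C}_b$ span $\mathbb{P}^3$, so $V\to
H^0(\mathcal{C}_b,\mathcal{O}(1))$ is injective with image a hyperplane.

\subsection*{The abstract curve is constant}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
The coarse moduli space $M_2$ is affine \cite{Igusa} and $B$ is proper and
integral, so $B\to M_2$ is constant and all closed fibers are isomorphic to one
curve $C$. The scheme $\operatorname{Isom}_B(C\times B,\mathcal{C})$ is finite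
over $B$ by \cite[Theorem~1.11]{DM}, and it is surjective over $B$. Since $B$ is
irreducible, some irreducible component of this scheme maps onto $B$; let $B'$
be such a component, with its reduced structure. The tautological isomorphism
gives $\mathcal{C}_{B'}\cong C\times B'$.
\end{proof}

\subsection*{Numerical invariants}
Part (b) comes from two identities between characteristic classes: a double
point formula, which expresses that the curves are embedded, and
Grothendieck--Riemann--Roch, which expresses that the spaces $W$ form a trivial
bundle. They are compatible over a curve and incompatible over a surface.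

We use $\ell$-adic cohomology with coefficients $\mathbb{Q}_\ell$, $\ell$
invertible in $k$, and ignore Tate twists. Fix $c_0\in C$. Let $Z$ be a smooth
projective connected variety, $p:C\times Z\to Z$ the projection and $L$ a line
bundle on $C\times Z$ of degree $d$ on the fibers of $p$. By the K\"unneth
formula,
\[
c_1(L)=d\eta+\nu+\gamma,
\]
where $\eta\in H^2(C)$ is the class of a point, $\nu=c_1(L|_{\{c_0\}\times
Z})\in H^2(Z)$ and $\gamma\in H^1(C)\otimes H^1(Z)$. As $H^i(C)=0$ for $i>2$, we
have $\eta^2=\eta\gamma=\gamma^3=0$. Also $\gamma^2$ lies in $H^2(C)\otimes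
H^2(Z)$, so $\gamma^2=-2\eta\vartheta$ for a unique $\vartheta\in H^2(Z)$. The
classes $\nu,\gamma,\vartheta$ are compatible with pull-back along $Z'\to Z$,
and $\gamma,\vartheta$ do not change when $L$ is twisted by a line bundle from
$C$ or from $Z$. The tangent bundle of $C$ has $c_1=-2\eta$ and Todd class
$1-\eta$, and $p_*$ extracts the coefficient of $\eta$. So
Grothendieck--Riemann--Roch for $p$ gives
\begin{equation}\label{eq:GRR}
\operatorname{ch}(Rp_*L)=p_*\bigl(e^\nu(1+d\eta+\gamma-\eta\vartheta)(1-\eta)
\bigr)=e^\nu(d-1-\vartheta).
\end{equation}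

\begin{lemma}\label{lem:theta}
There is a line bundle $\Xi$ on the abelian surface $\operatorname{Pic}^6(C)$
with $\Xi^2>0$ such that, for all $Z$ and $L$ as above with $d=6$ and
classifying morphism $\psi_Z:Z\to\operatorname{Pic}^6(C)$, we have
$\vartheta=c_1(\psi_Z^*\Xi)$.
\end{lemma}

\begin{proof}
Identify $\operatorname{Pic}^6(C)$ with $J^1=\operatorname{Pic}^1(C)$ by the
twist by $\mathcal{O}(-5[c_0])$, and let $P_1$ be the Poincar\'e bundle on
$C\times J^1$ that is trivial on $\{c_0\}\times J^1$. Up to twists by line
bundles from $C$ and from $Z$, the bundle $L$ is the pull-back of $P_1$. So it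
suffices to treat $Z=J^1$ and $P_1$, where $d=1$ and $\nu=0$, and
\eqref{eq:GRR} gives $c_1(Rp_*P_1)=-\vartheta$. Let $D=2[c_0]$. Line bundles of
degree $3$ on $C$ have $h^0=2$ and $h^1=0$, so the sequence $0\to P_1\to
P_1(D)\to P_1(D)|_{D\times J^1}\to0$ represents $Rp_*P_1$ by a map
$K^0\to K^1$ of vector bundles of rank $2$, whose kernel at a point $M\in J^1$
is $H^0(C,M)$. Its determinant is a section of $\Xi=\det K^1\otimes(\det
K^0)^{-1}$, a line bundle of class $\vartheta$, and it vanishes exactly on
$\Theta=\{M:h^0(M)\ne0\}$, the image of the Abel embedding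
$c\mapsto\mathcal{O}([c])$ of $C$. So $\Xi\cong\mathcal{O}(r\Theta)$ with
$r\ge1$. The canonical bundle of $J^1$ is trivial, so adjunction gives
$\Theta^2=2\cdot2-2=2$, and $\Xi^2=2r^2>0$.
\end{proof}

From now on $Z$ comes with a morphism to $B'$, and $L$ is the pull-back of
$\mathcal{O}_{\mathbb{P}^3}(1)$ to $C\times Z\subset\mathbb{P}^3\times Z$.

\begin{lemma}\label{lem:double}
If $Z$ is a curve, $n=\deg\nu$ and $m=\deg\vartheta$, then $L^2=12n-2m$ and
$16n=3m$.
\end{lemma}

\begin{proof}
On the surface $X=C\times Z$ we have $\nu^2=\nu\gamma=0$, because $H^i(Z)=0$ for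
$i>2$. So $L^2=12\eta\nu+\gamma^2=12n-2m$ and $L\cdot\eta=n$. We compute the
self-intersection of $X$ in the fourfold $\mathbb{P}^3\times Z$ in two ways. Let
$h$ be the hyperplane class and $f$ the class of a fiber over $Z$, so that
$h^3f=1$ and $h^4=f^2=0$. Numerically, $[X]=\alpha h^2+\beta hf$ with
$\alpha=X\cdot hf=6$ and $\beta=X\cdot h^2=L^2$, so $X\cdot X=2\alpha\beta=12L^2$.
On the other hand, $X$ is a smooth closed subvariety of codimension $2$, so
$X\cdot X$ is the degree of $c_2$ of the normal bundle. The tangent bundle of
$Z$ cancels, and the total Chern class of the normal bundle is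
$(1+L)^4/(1-2\eta)=(1+L)^4(1+2\eta)$. So $X\cdot X=6L^2+8L\cdot\eta=6L^2+8n$.
Hence $6L^2=8n$, that is, $72n-12m=8n$.
\end{proof}

\begin{remark}
For the family of Section~\ref{sec:family} these numbers can be computed
directly. We have $\Gamma\cdot(\{x\}\times B)=16$, $\Gamma\cdot(E\times\{u\})=1$
and $\Gamma^2=0$ by adjunction. Restricting $M_2\otimes p_2^*R\cong M_1$ to
$\{x\}\times B$ gives $3\cdot16+3\deg R=9\cdot4$, so $\deg R=-4$ and
$n=16-4=12$. The three factors of $\mathcal{L}$ have square $0$ and pairwise
products $2\cdot16$, $2\cdot(-4)$ and $4\cdot(-4)$, so $\mathcal{L}^2=16$ and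
$m=(144-16)/2=64$. Indeed $16\cdot12=3\cdot64$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
Suppose that $\psi$ is onto the surface $\operatorname{Pic}^6(C)$. By Chow's
lemma there is a projective integral variety $B''$ with a surjective morphism to
$B'$. The closure in $B''$ of a closed point of the generic fiber of
$B''\to\operatorname{Pic}^6(C)$ is an integral projective surface, generically
finite over $\operatorname{Pic}^6(C)$. Resolving its singularities, we get a
smooth projective surface $Z\to B'$ with $\psi_Z$ generically finite and onto.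
By Lemma~\ref{lem:theta}, $\vartheta$ is a divisor class and
$\vartheta^2=(\deg\psi_Z)\,\Xi^2>0$. Lemma~\ref{lem:double}, applied to the
normalizations of the integral curves in $Z$, shows that $16\nu$ and
$3\vartheta$ have the same degree on all curves. Hence
$\nu\vartheta=\frac3{16}\vartheta^2$ and $\nu^2=\frac9{256}\vartheta^2$.

Since $h^1=0$ and $h^0=5$ on the fibers of $p$, we have $Rp_*L=p_*L$, a bundle
of rank $5$ with fibers $H^0(L|_{C\times\{z\}})$. The map
$V\otimes\mathcal{O}_Z\to p_*L$ is injective on fibers, so its cokernel is a
line bundle, of class $\mu$ say. By \eqref{eq:GRR},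
$e^\nu(5-\vartheta)=4+e^\mu$. In degrees $2$ and $4$ this reads
$\mu=5\nu-\vartheta$ and $5\nu^2-2\nu\vartheta=\mu^2$. Eliminating $\mu$,
\[
0=20\nu^2-8\nu\vartheta+\vartheta^2=\frac{45-96+64}{64}\,\vartheta^2
=\frac{13}{64}\,\vartheta^2,
\]
which contradicts $\vartheta^2>0$. The image of $\psi$ is closed, so it has
dimension $\le1$.
\end{proof}

\subsection*{Constancy where the line bundle is constant}
Let $L_0$ be a line bundle of degree $6$ on $C$. It is very ample and embeds $C$
in $\mathbb{P}^4=\mathbb{P}(H^0(L_0)^\vee)$, whose points $w$ are the hyperplanes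
$W\subset H^0(L_0)$. For $D$ effective of degree $2$, the hyperplanes containing
$H^0(L_0(-D))$ form the line $\overline D$ spanned by $D$, a chord or a tangent
of $C$. Let $\operatorname{Sec}(C)$ be the union of these lines. The derivation
of \eqref{eq:va} used only $\deg L=6$, so $W$ is very ample if and only if
$w\notin\operatorname{Sec}(C)$.

\begin{lemma}\label{lem:secant}
$\operatorname{Sec}(C)$ is an irreducible hypersurface in $\mathbb{P}^4$.
\end{lemma}

\begin{proof}
The spaces $H^0(L_0(-[c]-[c']))$ form a subbundle of rank $3$ of the trivial
bundle with fiber $H^0(L_0)$ on $C\times C$. So $\operatorname{Sec}(C)$ is the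
image of a $\mathbb{P}^1$-bundle over $C\times C$, and it is closed and
irreducible of dimension $\le3$. Suppose that its dimension is $\le2$. For
$c\in C$, the union of the lines $\overline{[c]+[c']}$, $c'\in C$, is a closed
irreducible subset of $\operatorname{Sec}(C)$ that contains $C$ and a line, so
it has dimension $2$ and equals $\operatorname{Sec}(C)$. Thus
$\operatorname{Sec}(C)$ is a union of lines through $c$, for every $c\in C$. Let
$\Sigma\subset k^5$ be the affine cone over $\operatorname{Sec}(C)$. The vectors
$v$ with $\Sigma+kv\subset\Sigma$ form a linear subspace contained in $\Sigma$,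
and it contains the cone over $C$, which spans $k^5$. So $\Sigma=k^5$, a
contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(c) and conclusion]
Let $B_2\subset B'$ be a closed integral subvariety on which $\psi$ has the
constant value $L_0$, and let $L$ be the pull-back of $\mathcal{O}(1)$ to
$C\times B_2$. By the seesaw principle, $L\cong p_1^*L_0\otimes p^*R$ for a line
bundle $R$ on $B_2$. The map $V\otimes\mathcal{O}_{B_2}\to p_*L=H^0(L_0)\otimes
R$ is injective on fibers, and the image hyperplanes define a morphism
$B_2\to\mathbb{P}^4$. These hyperplanes are very ample, so the image of $B_2$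
avoids $\operatorname{Sec}(C)$. It is closed and irreducible because $B_2$ is
proper and integral, and a hypersurface meets every closed subvariety of
positive dimension. So the image is one point, given by a hyperplane $W$, and
$V\otimes\mathcal{O}_{B_2}\cong W\otimes R$. It follows that $R$ is globally
generated and, taking determinants, that $R^{\otimes4}\cong\mathcal{O}_{B_2}$.
If $s$ is a nonzero section of $R$, then $s^4$ is a nonzero function on $B_2$,
hence a nonzero constant, so $s$ trivializes $R$. The isomorphism
$V\otimes\mathcal{O}_{B_2}\cong W\otimes\mathcal{O}_{B_2}$ is then a matrix of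
functions on $B_2$, which are constant. So the embedding $C\to\mathbb{P}^3$,
given by $V\cong W\subset H^0(L_0)$, does not depend on the point of $B_2$.

If $\psi$ is constant, we take $B_2=B'$; as $B'\to B$ is onto, all fibers of
$\mathcal{C}$ are equal and the family is trivial. With (b), a non-trivial
complete family has $\dim\psi(B')=1$.
\end{proof}

\begin{remark}
For complete families of genus $2$ and degree $6$ the two readings of
``trivial'' agree. If all fibers are projectively equivalent, then $\psi$ takes
its values in one orbit of the finite group $\operatorname{Aut}(C)$, so it is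
constant on the irreducible variety $B'$, and all fibers are equal. Moreover,
each fiber of $\psi$ has finitely many irreducible components, and by (c) each
of them maps to one point of the Hilbert scheme. So the image of $B'$ in the
product of the Hilbert scheme with $\operatorname{Pic}^6(C)$ has finite fibers
over $\psi(B')$, and the image of $B$ in the Hilbert scheme has dimension at
most $1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Benoist}
Olivier Benoist, \emph{Complete families of smooth space curves and strong
semistability}, arXiv:1311.5346 (2013).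

\bibitem{DM}
Deligne and Mumford, Publ. IHES \textbf{36}.

\bibitem{Igusa}
Igusa, \emph{Arithmetic variety of moduli for genus two}, Ann. of Math.
\textbf{72} (1960).

\end{thebibliography}
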